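\title{A sharp bound of $2/e^2$ for the inducibility of large graphs}

\begin{abstract}
The inducibility of a $k$-vertex graph $H$ is the limit, as $n\to\infty$, of the largest possible probability that $k$ random vertices of an $n$-vertex graph induce a copy of $H$. We prove that every graph $H$ with $k$ vertices and $\ell$ edges, $2\le\ell\le\frac12\binom k2$, other than the star $K_{1,k-1}$, has inducibility at most $2/e^2+o_k(1)$. The constant is best possible. Anticoncentration arguments reduce the problem to graphs that consist of a fixed graph and many isolated vertices. For these we analyze a random vertex subset of an optimal host graph around a vertex of maximum degree, using antichain inequalities. We also show that the inducibility of a matching with $m$ edges together with $k-2m$ isolated vertices tends to $e^{-m}m^m/m!$.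
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H$ be a graph on $k$ vertices, let $G$ be a graph on $n\ge k$ vertices, and let $W$ be a uniformly random $k$-element subset of $V(G)$. The \emph{induced density} of $H$ in $G$ is
\[
\mathrm{ind}(H;G)=\mathbb P\bigl(G[W]\cong H\bigr),
\]
and $\mathrm{ind}(H;n)$ is the maximum of $\mathrm{ind}(H;G)$ over all $n$-vertex graphs $G$. For $n>k$ the density $\mathrm{ind}(H;G)$ is the average of the densities $\mathrm{ind}(H;G-v)$ over $v\in V(G)$, so $\mathrm{ind}(H;n)$ is nonincreasing in $n$, and the \emph{inducibility}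
\[
\mathrm{ind}(H)=\lim_{n\to\infty}\mathrm{ind}(H;n)\in[0,1]
\]
exists. It measures how reliably a large graph can be made to look like $H$ to an observer who sees only $k$ random vertices. Note that $\mathrm{ind}(H)=\mathrm{ind}(\overline H)$, and that for every $n\ge k$ some $n$-vertex graph $G$ has $\mathrm{ind}(H;G)\ge\mathrm{ind}(H)$. We are interested in large $k$. A bound $\mathrm{ind}(H)\le a+o_k(1)$ for a class of graphs means that there is a function $\varepsilon(k)\to0$ such that $\mathrm{ind}(H)\le a+\varepsilon(k)$ for every $k$ and every $k$-vertex graph $H$ in the class.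

The complete graph $K_k$ and the empty graph $\overline K_k$ have inducibility $1$. For any other $H$ the sample has to do something a prescribed number of times, and that number is random. Let $G$ be complete bipartite with parts of sizes about $\alpha n$ and $(1-\alpha)n$. As $n\to\infty$, the number of sampled vertices in the first part is binomial with parameters $k$ and $\alpha$, and if it equals $j$, then $G[W]\cong K_{j,k-j}$. For fixed $j\ge1$ and $\alpha=j/k$ the Poisson limit gives
\[
\mathrm{ind}(K_{j,k-j})\ge \frac{e^{-j}j^j}{j!}-o_k(1),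
\]
and for $j=1,2,3$ the constant is $1/e\approx0.368$, $\;2/e^2\approx0.271$, $\;9/(2e^3)\approx0.224$. The same numbers appear for very sparse $H$. If $G$ is a disjoint union of about $k^2/(2m)$ equal cliques, then the edges of the sample come from pairs of vertices that fall into the same clique, and the number of such pairs is approximately Poisson with mean $m$; Theorem~\ref{thm:add}(b) makes this precise. If $H$ imposes two independent constraints of this kind, one expects to pay twice and to obtain at most $e^{-2}\approx0.135$. This suggests that $1/e$ is the largest value available to nontrivial graphs, that it needs a single Poisson variable equal to $1$, and that the next value is $2/e^2$.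

The following facts are known.
\begin{itemize}
\item[(A)] If $H\notin\{K_k,\overline K_k\}$ has $k$ vertices, then $\mathrm{ind}(H)\le 1/e+o_k(1)$. Equality is attained by the star $K_{1,k-1}$, by the $k$-vertex graph with a single edge, and by their complements.
\item[(B)] There is an absolute constant $c<1/e$ such that $\mathrm{ind}(H)\le c+o_k(1)$ for all graphs $H\not\cong K_{1,k-1}$ with $k$ vertices and $\ell$ edges, $2\le\ell\le\frac12\binom k2$.
\item[(C)] The graph $K_{2,k-2}$, the graph $K_{2,k-2}$ with an edge added inside the part of size $2$, and the $k$-vertex graph with exactly two non-adjacent edges all have inducibility at least $2/e^2+o_k(1)$. So $c\ge2/e^2$ in (B).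
\end{itemize}
The problem posed in \cite{Ueltzen} is to decide whether (B) holds with $c=2/e^2$. We show that it does.

\begin{theorem}\label{thm:main}
There is a function $\varepsilon(k)\to0$ such that $\mathrm{ind}(H)\le\frac2{e^2}+\varepsilon(k)$ for every graph $H\not\cong K_{1,k-1}$ with $k$ vertices and $\ell$ edges, where $2\le\ell\le\frac12\binom k2$.
\end{theorem}

By (C) the constant $2/e^2$ cannot be lowered. The proof uses (A), in one place (Lemma~\ref{lem:step2}), and does not use (B) or (C). The next theorem records a symmetric form of the result and the asymptotic value for matchings; it is not needed for Theorem~\ref{thm:main}.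

\begin{theorem}\label{thm:add}
\begin{itemize}
\item[(a)] There is a function $\varepsilon(k)\to0$ such that $\mathrm{ind}(H)\le\frac2{e^2}+\varepsilon(k)$ for every $k$-vertex graph $H$ for which neither $H$ nor $\overline H$ is empty, has exactly one edge, or is $K_{1,k-1}$.
\item[(b)] For fixed $m\ge1$, if $H_k$ consists of a matching of $m$ edges and $k-2m$ isolated vertices, then $\mathrm{ind}(H_k)\to e^{-m}m^m/m!$ as $k\to\infty$.
\end{itemize}
\end{theorem}

Part (a) follows from Theorem~\ref{thm:main}: the hypothesis and the inducibility are invariant under complementation, so we may assume that $H$ has $\ell\le\frac12\binom k2$ edges, and then $\ell\ge2$ and $H\not\cong K_{1,k-1}$. Part (b) is proved in Section~\ref{sec:matchings}.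

\subsection*{Outline of the proof}
The proof has two parts. In Section~\ref{sec:reduction} we show that a graph $H$ with inducibility above $2/e^2+\varepsilon$ and at most half of all possible edges has only boundedly many non-isolated vertices. The tools are anticoncentration inequalities: whenever the success of the sample depends on many independent random contributions that must add up to an exact value, success is unlikely.

This leaves the graphs $H$ that consist of a fixed graph $F$ and $k-|V(F)|$ isolated vertices. Here there is no large parameter to exploit and the constant $2/e^2$ has to be earned. Sections~\ref{sec:model}--\ref{sec:K2} treat this case. The basic observation is that the number of non-isolated vertices of a sample increases strictly when one adds a neighbor of a sampled vertex. So along a chain of growing samples at most one sample succeeds, and the success probability is a weighted average of Poisson point probabilities. The weights on the values $0$ and $1$ are the dangerous ones; they are controlled by the optimality of the host graph, by a double counting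 argument, and by a second application of the chain argument one step further away. Section~\ref{sec:expansion} carries this out by hand for the triangle and the path on three vertices.

\subsection*{Conventions}
Graphs are finite and simple. We write $N(u)$ for the neighborhood of $u$, $N[u]=N(u)\cup\{u\}$, and $N[R]=\bigcup_{u\in R}N[u]$. The disjoint union of graphs is $F\sqcup F'$, and $mK_2$ is the matching with $m$ edges. A \emph{$p$-random subset} of a finite set contains each element independently with probability $p$, and $\mathrm{Bin}(N,\alpha)$ is a binomial variable with $N$ trials and success probability $\alpha$.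

\section{Point probabilities, antichains and anticoncentration}\label{sec:tools}

For $x\ge0$ and integers $j\ge0$ let $\pi_x(j)=e^{-x}x^j/j!$ be the Poisson point probabilities.

\begin{lemma}\label{lem:poisson}
\begin{itemize}
\item[(i)] $\pi_x(j)\le2/e^2$ for all $x\ge0$ and $j\ge2$.
\item[(ii)] If $x\le2$, then $\pi_x(j)$ is nonincreasing in $j$ for $j\ge1$.
\item[(iii)] $\mathbb P(\mathrm{Bin}(D,p)=j)\le e^{pj}\,\pi_{pD}(j)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $j\ge1$ the function $x\mapsto\pi_x(j)$ is maximal at $x=j$, and $\pi_{j+1}(j+1)/\pi_j(j)=(1+1/j)^j/e<1$. So $\pi_x(j)\le\pi_2(2)=2/e^2$ for $j\ge2$. (ii) We have $\pi_x(j+1)/\pi_x(j)=x/(j+1)$. (iii) For $j\le D$ we have $\binom Djp^j(1-p)^{D-j}\le\frac{(pD)^j}{j!}e^{-p(D-j)}$, and for $j>D$ the left side is $0$.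
\end{proof}

\begin{lemma}\label{lem:binomial}
Let $b(N,j)=\max_{0\le\alpha\le1}\mathbb P(\mathrm{Bin}(N,\alpha)=j)$. As $N\to\infty$,
\[
\max_{1\le j\le N-1}b(N,j)=b(N,1)\to\frac1e,\qquad \max_{2\le j\le N-2}b(N,j)=b(N,2)\to\frac2{e^2}.
\]
\end{lemma}

\begin{proof}
The maximum over $\alpha$ is attained at $\alpha=j/N$, so $b(N,j)=\binom Nj j^j(N-j)^{N-j}/N^N$. For $1\le j\le N-2$ this gives
\[
\frac{b(N,j+1)}{b(N,j)}=\frac{(1+\frac1j)^j}{(1+\frac1{N-j-1})^{N-j-1}},
\]
which is at most $1$ if $j\le N-j-1$, because $(1+1/i)^i$ is increasing. Together with $b(N,j)=b(N,N-j)$ this shows that the maxima are attained at the ends of the ranges. Finally $b(N,1)=(1-\frac1N)^{N-1}$ and $b(N,2)=2\,(1-\frac1N)(1-\frac2N)^{N-2}$.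
\end{proof}

An \emph{antichain} is a family of sets none of which is a proper subset of another. If $\mathcal A$ is an antichain of subsets of an $N$-element set and $a_j$ of its members have size $j$, then $\sum_ja_j/\binom Nj\le1$ (the LYM inequality) and $|\mathcal A|\le\binom N{\lfloor N/2\rfloor}$ (Sperner's inequality). We use LYM in the following form.

\begin{lemma}\label{lem:antichain}
Let $Z$ be a $p$-random subset of a finite set $Y$, let $t=p|Y|\le2$, and let $\mathcal A$ be an antichain of subsets of $Y$ whose members have sizes between $1$ and $r$. Then $\mathbb P(Z\in\mathcal A)\le e^{pr}\,te^{-t}$.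
\end{lemma}

\begin{proof}
Given $|Z|=j$, the set $Z$ is uniform among the $j$-subsets of $Y$, so LYM says that $\sum_j\mathbb P(Z\in\mathcal A\mid|Z|=j)\le1$. Hence $\mathbb P(Z\in\mathcal A)\le\max_{1\le j\le r}\mathbb P(|Z|=j)$, and by Lemma~\ref{lem:poisson}(iii) and (ii) this is at most $e^{pr}\pi_t(1)$.
\end{proof}

Besides Markov's and Chebyshev's inequalities we use Hoeffding's inequality
\[
\mathbb P\bigl(|\mathrm{Bin}(N,\beta)-N\beta|\ge s\bigr)\le2e^{-2s^2/N}
\]
and the Kolmogorov--Rogozin inequality \cite{Rogozin}. For a real random variable $\xi$ and $L>0$ let $Q(\xi;L)=\sup_a\mathbb P(a\le\xi\le a+L)$. There is an absolute constant $C_0\ge1$ such that for independent, identically distributed real variables $\xi_1,\dots,\xi_M$ and every $L>0$,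
\begin{equation}\label{eq:KR}
Q(\xi_1+\dots+\xi_M;L)\le C_0\bigl(M(1-Q(\xi_1;L))\bigr)^{-1/2},
\end{equation}
where the right side is $+\infty$ if $Q(\xi_1;L)=1$. In words: a long sum can concentrate on an interval of length $L$ only if each summand lies in one interval of length $L$ with probability close to $1$. For Bernoulli variables and $L=\frac12$ it gives
\begin{equation}\label{eq:atom}
\mathbb P(\mathrm{Bin}(N,\beta)=j)\le C_0\bigl(N\min(\beta,1-\beta)\bigr)^{-1/2}\qquad\text{for all }j.
\end{equation}

\section{A fixed pattern in a random vertex set}\label{sec:model}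

A \emph{pattern} is a graph $F$ with at least one edge and no isolated vertices; $r$ always denotes its number of vertices. If $H$ is $F$ together with $k-r$ isolated vertices and $k$ is large, then the exact number of isolated vertices hardly matters, and it is convenient to sample vertices independently.

For a graph $\Gamma$ and $S\subseteq V(\Gamma)$ write $S\sim F$ if $\Gamma[S]$ consists of a copy of $F$ and any number of isolated vertices. For $0<p<1$ let $\Gamma_p$ be a $p$-random subset of $V(\Gamma)$, and put
\[
f_n^F(p)=\max_{|V(\Gamma)|=n}\mathbb P(\Gamma_p\sim F),\qquad \phi(F)=\limsup_{p\to0}\ \sup_n f_n^F(p).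
\]
A graph $\Gamma$ attaining the maximum is \emph{optimal}. In Sections~\ref{sec:model}--\ref{sec:K2}, unless $k$ is mentioned, $o(1)$ denotes a quantity that tends to $0$ as $p\to0$ for fixed $F$, uniformly in $n$ and $\Gamma$. For example, $\Gamma=K_n$ with $n=\lfloor r/p\rfloor$ shows $\phi(K_r)\ge\pi_r(r)$; in particular $\phi(K_3)\ge9/(2e^3)\approx0.224$, which is not far below the bound we are going to prove.

\begin{theorem}\label{thm:pattern}
If $F$ is a pattern with at least two edges, then $\phi(F)\le2/e^2$. Moreover $\phi(mK_2)\le e^{-m}m^m/m!$ for every $m\ge1$.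
\end{theorem}

The connection with inducibility is the following.

\begin{lemma}\label{lem:transfer}
Let $F$ be a pattern and $H_k=F\sqcup(k-r)K_1$. Then $\limsup_{k\to\infty}\mathrm{ind}(H_k)\le\phi(F)$.
\end{lemma}

\begin{proof}
Let $n=k^4$, let $G$ be an $n$-vertex graph with $\mathrm{ind}(H_k;G)\ge\mathrm{ind}(H_k)$, and let $p=(k-k^{2/3})/n$. Let $s\sim\mathrm{Bin}(n,p)$ and let $W$ be an independent uniform $k$-subset of $V(G)$. The variable $s$ has mean $k-k^{2/3}$ and variance at most $k$, so by Chebyshev's inequality $k-2k^{2/3}\le s\le k$ with probability at least $1-k^{-1/3}$. On the event $s\le k$ we can realize $G_p$ as a uniform $s$-subset of $W$. If $G[W]\cong H_k$ and $s\geq k-2k^{2/3}$, this subset contains all $r$ non-isolated vertices of $G[W]$ with probability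
\[
\frac{s(s-1)\cdots(s-r+1)}{k(k-1)\cdots(k-r+1)}\ge\Bigl(\frac{k-2k^{2/3}-r}k\Bigr)^r=1-o_k(1),
\]
and then $G_p\sim F$. So $f_n^F(p)\ge(1-o_k(1))\,\mathrm{ind}(H_k)$, and $p\le k^{-3}\to0$.
\end{proof}

The model has one feature that we use constantly: since isolated vertices are ignored, deleting the edges at a vertex has the same effect as deleting the vertex.

\begin{lemma}\label{lem:basic}
Let $\Gamma$ be a graph on $n$ vertices.
\begin{itemize}
\item[(i)] For every $V_0\subseteq V(\Gamma)$ we have $\mathbb P(\Gamma_p\cap V_0\sim F)\le f_n^F(p)$.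
\item[(ii)] If $\Gamma$ is optimal, then $\mathbb P(\Gamma_p\sim F\mid u\in\Gamma_p)\ge f_n^F(p)$ for every vertex $u$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Delete all edges that meet $V(\Gamma)\setminus V_0$. In the new $n$-vertex graph a set $S$ satisfies $S\sim F$ exactly if $S\cap V_0\sim F$ in $\Gamma$. (ii) Let $f=f_n^F(p)$ and let $f^1,f^0$ be the success probabilities given $u\in\Gamma_p$ and $u\notin\Gamma_p$. Then $f=pf^1+(1-p)f^0$, and $f^0\le f$ by (i) with $V_0=V(\Gamma)\setminus\{u\}$. Hence $f^1\ge f$.
\end{proof}

Part (ii) allows us to force any one vertex into the sample at no cost. Finally, for $S\subseteq V(\Gamma)$ let $\rho(S)$ be the number of non-isolated vertices of $\Gamma[S]$. Then $S\sim F$ implies $\rho(S)=r$, the function $\rho$ is monotone under inclusion, and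
\begin{equation}\label{eq:strict}
\rho(S\cup\{a\})>\rho(S)\qquad\text{if }a\notin S\text{ has a neighbor in }S.
\end{equation}
This is the source of all antichains in the paper.

\section{Matchings and disconnected patterns}\label{sec:matchings}

For matchings the optimal host graph can be described by symmetrization.

\begin{lemma}\label{lem:matching}
$\phi(mK_2)\le e^{-m}m^m/m!$ for $m\ge1$. In particular $\phi(K_2)\le1/e$ and $\phi(2K_2)\le2/e^2$.
\end{lemma}

\begin{proof}
Let $F=mK_2$. We first show that some optimal $\Gamma$ is a disjoint union of cliques. Let $\Gamma$ be optimal and let $uv$ be an edge. Conditioning on the presence of $u$ and $v$, write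
\[
\mathbb P(\Gamma_p\sim F)=(1-p)^2P_{00}+p(1-p)(P_{10}+P_{01})+p^2P_{11},
\]
where the first index refers to $u$. Change the edges at $v$ so that $v$ becomes an adjacent twin of $u$, that is, $N[v]=N[u]$. Then $P_{00}$ and $P_{10}$ do not change, and $P_{01}$ becomes $P_{10}$. Also $P_{11}$ does not decrease: if $T\subseteq V(\Gamma)\setminus\{u,v\}$ and $T\cup\{u,v\}\sim F$ in the old graph, then $\{u,v\}$ is a component of $\Gamma[T\cup\{u,v\}]$, so $u$ and $v$ have no neighbors in $T$, and the same is true after the change. Optimality of $\Gamma$ now forces $P_{10}\le P_{01}$. By symmetry $P_{10}=P_{01}$, and so the new graph is again optimal.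

Apply this operation to all $v\in N(u)$ in turn. The set $N[u]$ does not change, and a vertex that has been made a twin of $u$ remains one, since it is adjacent to the next $v$ both before and after the change. At the end $N[u]$ is a component and a clique. Repeat with a vertex in a component that is not yet a clique; such steps change only edges outside the clique components already formed, so the process terminates.

Let the cliques have sizes $n_1,n_2,\dots$ and put $q=p/(1-p)$, so that $\mathbb P(\mathrm{Bin}(n_i,p)=j)=\binom{n_i}jq^j(1+q)^{-n_i}$. Success means that exactly $m$ cliques contribute two vertices and all others at most one. With $a_i=\binom{n_i}2q^2/(1+n_iq)$ and $A=\sum_ia_i$,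
\[
\mathbb P(\Gamma_p\sim F)=\prod_i\frac{1+n_iq}{(1+q)^{n_i}}\cdot e_m(a_1,a_2,\dots)\le\prod_i\frac{1+n_iq}{(1+q)^{n_i}}\cdot\frac{A^m}{m!},
\]
where $e_m$ is the elementary symmetric polynomial of degree $m$. It remains to see that the $i$-th factor of the product is essentially at most $e^{-a_i}$. For $n_i=1$ the factor is $1$ and $a_i=0$. Let $n_i\ge2$ and $y=n_iq$, so that $a_i=\frac{y^2-yq}{2(1+y)}$. We have $n_i\ln(1+q)\ge y-yq/2$, and $y-\ln(1+y)\ge\frac{y^2}{2(1+y)}$ because both sides vanish at $0$ and the difference of their derivatives is $\frac{y^2}{2(1+y)^2}$. Therefore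
\[
n_i\ln(1+q)-\ln(1+y)-a_i\ \ge\ -\frac{yq}2+\frac{yq}{2(1+y)}=-\frac q2\cdot\frac{y^2}{1+y}\ \ge\ -2qa_i,
\]
since $\frac{y^2}{1+y}=\frac{2a_i}{1-1/n_i}\le4a_i$. So the product is at most $e^{-(1-2q)A}$, and for $2q<1$, maximizing over $A$,
\[
\mathbb P(\Gamma_p\sim F)\le e^{-(1-2q)A}\frac{A^m}{m!}\le(1-2q)^{-m}\,\frac{e^{-m}m^m}{m!}.\qedhere
\]
\end{proof}

The symmetrization relies on each edge of $F$ being a whole component. For other patterns $P_{11}$ may drop: an induced path $v,u,c$ becomes a triangle when $v$ is made a twin of $u$.

\begin{proof}[Proof of Theorem~\ref{thm:add}(b)]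
The upper bound follows from Lemmas~\ref{lem:transfer} and~\ref{lem:matching}. For the lower bound put $t=\lceil k^2/(2m)\rceil$ and let $G$ be a disjoint union of $t$ cliques of equal size tending to infinity, with $k$ fixed. In the limit the cliques containing the $k$ sampled vertices are independent and uniform. The sample induces $H_k$ exactly if $m$ cliques receive two vertices and all others at most one. This has probability
\[
\binom tm\binom{t-m}{k-2m}\frac{k!}{2^m\,t^k}=\frac{k!}{(k-2m)!}\cdot\frac1{m!\,(2t)^m}\cdot\prod_{i=0}^{k-m-1}\Bigl(1-\frac it\Bigr),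
\]
which is therefore a lower bound for $\mathrm{ind}(H_k)$. As $k\to\infty$ we have $k^2/(2t)\to m$, so the first two factors together tend to $m^m/m!$. The last product equals $\exp\bigl(-\frac{k^2}{2t}+O(\frac kt)+O(\frac{k^3}{t^2})\bigr)$, which tends to $e^{-m}$.
\end{proof}

\begin{remark}\label{rem:sharp}
Lemma~\ref{lem:transfer} and the lower bound just proved show that $\phi(mK_2)=e^{-m}m^m/m!$. So $\phi(K_2)=1/e$, which explains the hypothesis of two edges in Theorem~\ref{thm:pattern}, and $\phi(2K_2)=2/e^2$, so the bound there is attained.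
\end{remark}

A disconnected pattern is at least as hard to produce as what remains after removing a suitable component.

\begin{lemma}\label{lem:components}
If the pattern $F$ is disconnected, then $\phi(F)\le\max_C\phi(F-C)$, where $C$ ranges over the components of $F$.
\end{lemma}

\begin{proof}
Let $\Gamma$ be optimal with $f=f_n^F(p)>0$, and let $u$ be a vertex of positive degree. Condition on $u\in\Gamma_p$ and let $R$ be the vertex set of the component of $u$ in $\Gamma[\Gamma_p]$. The event that this component is a given set $R$ depends only on $\Gamma_p\cap N[R]$, so given $R$ the rest $\Gamma_p\setminus R$ is a $p$-random subset of $V(\Gamma)\setminus N[R]$. Success requires either that $R=\{u\}$ and the rest is $\sim F$, or that $\Gamma[R]$ is isomorphic to a component $C$ of $F$ and the rest is $\sim F-C$. By Lemma~\ref{lem:basic}(i) the conditional probabilities of these events for the rest are at most $f$ and $f_n^{F-C}(p)$. With $P_1=\mathbb P(R=\{u\})=(1-p)^{\deg u}<1$, Lemma~\ref{lem:basic}(ii) gives $f\le P_1f+(1-P_1)\max_Cf_n^{F-C}(p)$, so $f\le\max_Cf_n^{F-C}(p)$.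
\end{proof}

This lemma drives an induction on the number of components, but it is useless when some $F-C$ is a single edge, since it then yields only $1/e$. So besides $2K_2$ two base cases remain: connected patterns with at least three vertices (Section~\ref{sec:connected}), and patterns $C\sqcup K_2$ with $C$ of that kind (Section~\ref{sec:K2}).

\section{Expanding at a vertex of maximum degree}\label{sec:expansion}

The following setting is in force in Sections~\ref{sec:expansion}--\ref{sec:K2}. Let $F$ be a pattern, let $\Gamma$ be optimal on $n$ vertices, and assume $f:=f_n^F(p)>0$. Let $D\ge1$ be the maximum degree of $\Gamma$, let $u$ be a vertex of degree $D$, and put $x=pD$, the expected number of sampled neighbors of $u$. Let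
\[
Z=\Gamma_p\cap N(u),\qquad W'=\Gamma_p\setminus N[u],\qquad w=\mathbb P(W'\sim F),\qquad\omega=\mathbb P(\rho(W')=r-1).
\]
By Lemma~\ref{lem:basic}(i), $w\le f$. We reveal the neighbors of $u$ along a chain: let $z_1,\dots,z_D$ be a uniformly random ordering of $N(u)$, independent of $W'$, and let $Z_j=\{z_1,\dots,z_j\}$. Say that $j$ \emph{qualifies} if $\{u\}\cup Z_j\cup W'\sim F$, and let $B_j$ be the probability of this, with $B_j=0$ for $j>D$. Since $u$ has no neighbor in $W'$, we have $B_0=w$. For $z\in N(u)$ put $N'(z)=N(z)\setminus N[u]$ and $t_z=p|N'(z)|$. The choice of $u$ as a vertex of maximum degree gives $t_z\le x$, and it ensures that $\Gamma-N[u]$ has maximum degree at most $D$.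

\begin{lemma}\label{lem:expansion}
We have
\begin{gather}
f\le\sum_{j\ge0}\mathbb P(|Z|=j)\,B_j\le e^{pr}\sum_{j\ge0}\pi_x(j)B_j,\label{eq:expand}\\
\sum_{j\ge1}B_j\le1-w-\omega.\label{eq:budget}
\end{gather}
In particular, if $x\ge2$, then $f\le e^{pr}\cdot2/e^2$.
\end{lemma}

\begin{proof}
Given $|Z|=j$, the set $Z$ is distributed as $Z_j$ and is independent of $W'$, so the middle term of \eqref{eq:expand} is $\mathbb P(\Gamma_p\sim F\mid u\in\Gamma_p)$, which is at least $f$ by Lemma~\ref{lem:basic}(ii). For $j\ge1$ we have $\rho(\{u\}\cup Z_j\cup W')\ge\rho(W')+j+1$. So $B_j=0$ for $j\ge r$, and the second inequality in \eqref{eq:expand} follows from Lemma~\ref{lem:poisson}(iii). The same bound shows that $j\ge1$ can qualify only if $\rho(W')\le r-2$; hence the events ``$W'\sim F$'', ``$\rho(W')=r-1$'' and ``some $j\ge1$ qualifies'' are disjoint. By \eqref{eq:strict}, $\rho(\{u\}\cup Z_j\cup W')$ is strictly increasing in $j$, so at most one $j$ qualifies in each outcome. This gives \eqref{eq:budget}. If $x\ge2$, then $\pi_x(0)\le e^{-2}$, $\pi_x(1)\le2e^{-2}$ because $xe^{-x}$ decreases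 for $x\ge1$, and $\pi_x(j)\le2e^{-2}$ for $j\ge2$ by Lemma~\ref{lem:poisson}(i); since $\sum_{j\ge0}B_j\le1$, the last claim follows.
\end{proof}

So the difficulty is the range $x\le2$, where $\pi_x(0)$ or $\pi_x(1)$ may exceed $2/e^2$. The term $j=0$ is partly absorbed by $w\le f$. This alone is not enough: for $x\le1$, ignoring the factor $e^{pr}$, it gives $f\le e^{-x}(w+x(1-w))\le e^{-x}(f(1-x)+x)$, that is $f\le x/(e^x-1+x)$, a bound that decreases from $\frac12$ to $\frac1e$ on $(0,1]$. We need two further inputs: an upper bound on $B_1$ and a lower bound on $\omega$. The two smallest connected patterns show what is involved.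

\begin{example}[the triangle]\label{ex:triangle}
Let $F=K_3$. A non-isolated vertex of a successful sample has degree $2$, so $B_j=0$ for $j\notin\{0,2\}$. With $y=e^{2p}x^2/2$, the first inequality in \eqref{eq:expand}, Lemma~\ref{lem:poisson}(iii) and $B_2\le1-w$ give
\[
f\le e^{-x}\bigl(w+y(1-w)\bigr).
\]
If $y\ge1$, then $f\le e^{-x}y=e^{2p}\pi_x(2)\le e^{2p}\cdot2/e^2$. If $y<1$, then $x<\sqrt2$, and $w\le f$ gives
\[
f\le\frac y{e^x-1+y}\le e^{2p}\,\frac{x^2/2}{e^x-1+x^2/2}\le\frac{e^{2p}}4 .
\]
The last step is the inequality $e^x-1\ge\frac32x^2$, which follows from $e^x-1\ge x+\frac{x^2}2+\frac{x^3}6+\frac{x^4}{24}$ because $1-x+\frac{x^2}6+\frac{x^3}{24}$ is decreasing on $[0,\sqrt2]$ with value $\frac43-\frac{11\sqrt2}{12}>0$ at $\sqrt2$. So $\phi(K_3)\le2/e^2$. The triangle is easy because $B_1=0$.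
\end{example}

\begin{example}[the path on three vertices]\label{ex:path}
Let $F$ be the path on three vertices. Now $u$ can be a leaf ($j=1$) or the center ($j=2$). Given $z_1$, put $t=t_{z_1}$. If $j=1$ qualifies, then $z_1$ is the center and has exactly one neighbor in $W'$, which has probability at most $e^pte^{-t}\le e^p/e$. If $j=2$ qualifies, then $z_1$ is a leaf and has no neighbor in $W'$, which has probability at most $e^{-t}$. So for every $\tau\in[0,1]$,
\begin{equation}\label{eq:pathweights}
B_1+(1-\tau)B_2\le e^p\,\mathbb E\bigl[e^{-t}(t+1-\tau)\bigr]\le e^pe^{-\tau},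
\end{equation}
since $e^{-t}(t+1-\tau)$ is maximal at $t=\tau$.

To bound $\omega$ from below, delete a leaf. Each successful $S\subseteq V(\Gamma)\setminus N[u]$ gives two pairs $(T,a)$ with $a$ a leaf, $T=S\setminus\{a\}$ and $\rho(T)=2$, and $\mathbb P(W'=S)=\frac p{1-p}\mathbb P(W'=T)$. A set $T$ with $\rho(T)=2$ spans one edge, and $a$ is adjacent to one of its two ends, so $T$ occurs in at most $2D$ pairs. Thus $2w\le\frac p{1-p}\,2D\,\omega$, that is $\omega\ge(1-p)w/x$: a success has to share its probability with near misses.

Take $x=1$ to see the effect. Then \eqref{eq:expand} and \eqref{eq:budget} give $ef\le w+B_1+\frac12(1-w-\omega-B_1)+o(1)$, with $B_1\le\frac1e+o(1)$. If we drop $\omega$ and use $w\le f$, we get $f\le\frac{1+1/e}{2e-1}+o(1)$, and $\frac{1+1/e}{2e-1}\approx0.308$ is too large. With $\omega\ge w-o(1)$ the terms containing $w$ cancel and $f\le\frac{1+1/e}{2e}+o(1)$, where $\frac{1+1/e}{2e}\approx0.252<2/e^2$.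
\end{example}

The bound on $\omega$ is generalized in Section~\ref{sec:counting} and the bound \eqref{eq:pathweights} in Lemma~\ref{lem:weighted}. The optimization over $x$ is the same for all connected patterns and is carried out in Proposition~\ref{prop:connected}.

\section{Counting near misses}\label{sec:counting}

To compare the events $\Gamma_p\sim F$ and $\rho(\Gamma_p)=r-1$ we delete vertices whose removal isolates nobody. Call a vertex $a$ of $F$ \emph{removable} if all its neighbors have degree at least $2$. Let $A$ be a nonempty set of removable vertices and put $\nu(A)=\sum_{a\in A}\deg_F(a)$. Let $F^-$ be a graph on $r-1$ vertices. A vertex $c$ of $F^-$ is an \emph{$A$-candidate} if one can add to $F^-$ a new vertex $a$, adjacent to $c$ and possibly to other vertices, so that the resulting graph has an isomorphism onto $F$ that maps $a$ into $A$. Let $\kappa(A)$ be the largest number of $A$-candidates in any such graph $F^-$. Then $1\le\kappa(A)\le r-1$, and a graph $F^-$ with a candidate is isomorphic to $F-a$ for some $a\in A$.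

\begin{lemma}\label{lem:counting}
If $\Gamma'$ is a graph of maximum degree at most $D$ and $x=pD>0$, then
\[
\mathbb P\bigl(\rho(\Gamma'_p)=r-1\bigr)\ge\frac{1-p}x\cdot\frac{\nu(A)}{\kappa(A)}\cdot\mathbb P(\Gamma'_p\sim F).
\]
\end{lemma}

\begin{proof}
For each $S\sim F$ fix an identification of $F$ with the non-isolated part of $\Gamma'[S]$, and consider the triples $(S,a,c)$ with $a\in A$ and $c$ a neighbor of $a$ in $S$. There are $\nu(A)$ triples for each $S$. Let $T=S\setminus\{a\}$. As $a$ is removable, it is the only vertex that leaves the non-isolated part. So $\rho(T)=r-1$, and $c$ is an $A$-candidate of the non-isolated part of $\Gamma'[T]$. Hence a given $T$ arises from at most $\kappa(A)D$ triples. Since $\mathbb P(\Gamma'_p=S)=\frac p{1-p}\mathbb P(\Gamma'_p=T)$, summing over all triples gives $\nu(A)\,\mathbb P(\Gamma'_p\sim F)\le\frac p{1-p}\,\kappa(A)D\,\mathbb P(\rho(\Gamma'_p)=r-1)$.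
\end{proof}

We need a set $A$ with $\nu(A)/\kappa(A)$ large. For a connected graph $C$ with at least three vertices let $\mathcal L$ be the set of its leaves, $\mathcal S$ the set of its \emph{supports} (vertices adjacent to a leaf), and $\mathcal R$ the set of the remaining vertices. Then $\mathcal L\cap\mathcal S=\emptyset$, $|\mathcal S|\le|\mathcal L|$, the vertices in $\mathcal R$ have degree at least $2$, and the removable vertices of $C$ are exactly those in $\mathcal L\cup\mathcal R$. If $\mathcal R$ is large, the trivial bound $\kappa\le r-1$ suffices. If leaves dominate, $\nu$ is small and we must use that $F$ determines the type of vertex at which a leaf can be reattached.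

\begin{lemma}\label{lem:ratio}
\begin{itemize}
\item[(i)] If $F$ is connected and $r\ge3$, there is a set $A$ with $\kappa(A)\le\nu(A)$.
\item[(ii)] If $F=C\sqcup K_2$ with $C$ connected on at least three vertices, there is a set $A$ with $\kappa(A)\le2\nu(A)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\mathcal L,\mathcal S,\mathcal R$ refer to $F$. If $|\mathcal R|\ge|\mathcal L|$, take $A=\mathcal L\cup\mathcal R$. Then $\nu(A)\ge|\mathcal L|+2|\mathcal R|\ge|\mathcal L|+|\mathcal R|+|\mathcal S|=r>\kappa(A)$.

Now let $|\mathcal L|\ge|\mathcal R|+1$ and take $A=\mathcal L$, so $\nu(A)=|\mathcal L|$. Let $F^-$ be a graph with a candidate. It is $F$ minus a leaf, hence connected, and its candidates are the vertices $c$ such that adding a pendant vertex at $c$ gives a copy of $F$. Let $l^-$ be the number of vertices of degree $1$ in $F^-$. A candidate of degree $1$ gives $|\mathcal L|=l^-$, and a candidate of degree at least $2$ gives $|\mathcal L|=l^-+1$. So all candidates are of the same one of these two kinds. If all have degree $1$, there are at most $l^-=|\mathcal L|$ of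 them. Otherwise $F^-$ has at least three vertices; let $s^-$ be its number of supports. Adding a pendant vertex at a vertex $c$ of degree at least $2$ keeps all old leaves and makes $c$ a support. So a candidate that is a support of $F^-$ gives $|\mathcal S|=s^-$, and one that is not gives $|\mathcal S|=s^-+1$. Again all candidates are of the same kind. If all are supports, there are at most $s^-=|\mathcal S|\le|\mathcal L|$ of them. If none is a support, then, as none is a leaf either, their number is at most
\[
(r-1)-l^--s^-=(r-1)-(|\mathcal L|-1)-(|\mathcal S|-1)=|\mathcal R|+1\le|\mathcal L|.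
\]

(ii) Let $\mathcal L,\mathcal S,\mathcal R$ refer to $C$, so $r-1=|\mathcal L|+|\mathcal S|+|\mathcal R|+1$. If $\mathcal R\ne\emptyset$, take $A=\mathcal L\cup\mathcal R$; then $\kappa(A)\le r-1\le2|\mathcal L|+|\mathcal R|+1\le2(|\mathcal L|+2|\mathcal R|)\le2\nu(A)$. If $\mathcal R=\emptyset$, then $\mathcal L\ne\emptyset$; take $A=\mathcal L$, so $\nu(A)=|\mathcal L|$. If $|\mathcal S|<|\mathcal L|$, then $\kappa(A)\le r-1\le2|\mathcal L|$. If $|\mathcal S|=|\mathcal L|$, then $C$ has $2|\mathcal L|\ge4$ vertices, and a graph with a candidate has the form $(C-a)\sqcup K_2$ with $C-a$ connected on at least three vertices. A pendant vertex attached to the component $K_2$ leaves no component $K_2$, so all candidates lie in $C-a$, and $\kappa(A)\le2|\mathcal L|-1$.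
\end{proof}

We collect the consequences that are common to the two base cases.

\begin{lemma}\label{lem:small}
In the setting of Section~\ref{sec:expansion}, let $c=1$ if $F$ is connected with $r\ge3$, and $c=\frac12$ if $F=C\sqcup K_2$ with $C$ connected on at least three vertices. Then:
\begin{itemize}
\item[(i)] $\omega\ge c(1-p)w/x$;
\item[(ii)] if $f\ge\frac14$ and $p\le0.1$, then $x\ge0.3\,c$;
\item[(iii)] if $x\le1$, then $f\cdot\bigl(e^x-1+\frac{x^2}2+\frac{cx}2\bigr)\le\frac{x^2}2+\bigl(x-\frac{x^2}2\bigr)B_1+o(1)$.
\end{itemize}
\end{lemma}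

\begin{proof}
(i) Apply Lemmas~\ref{lem:counting} and~\ref{lem:ratio} to $\Gamma'=\Gamma-N[u]$. (ii) Apply them to $\Gamma$ itself. The events $\Gamma_p\sim F$ and $\rho(\Gamma_p)=r-1$ are disjoint, so $f(1+c(1-p)/x)\le1$ and $c(1-p)/x\le3$. (iii) For $x\le1$ and $j\ge2$ we have $x^j/j!\le x^2/2$. By \eqref{eq:expand}, \eqref{eq:budget} and (i),
\[
e^{x-pr}f\le w+xB_1+\frac{x^2}2(1-w-\omega-B_1)\le\Bigl(1-\frac{x^2}2-\frac{c(1-p)x}2\Bigr)w+\frac{x^2}2+\Bigl(x-\frac{x^2}2\Bigr)B_1 .
\]
The coefficient of $w$ is nonnegative for $x\le1$, so we may replace $w$ by $f$. Moving this term to the left and dropping the two occurrences of $p$ costs at most $epr+p/2=o(1)$.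
\end{proof}

Part (ii) is needed because we shall divide the inequality in (iii) by a factor of order $x$, and the error term must remain $o(1)$.

\section{Connected patterns}\label{sec:connected}

The next lemma replaces \eqref{eq:pathweights}; that inequality is the case in which $\mathcal A$ consists of all singletons.

\begin{lemma}\label{lem:weighted}
Let $Z$ be a $p$-random subset of a finite set $Y$, with $p\le\frac12$. Let $\mathcal A$ be an antichain of subsets of $Y$ with $\emptyset\notin\mathcal A$, and let $\tau\in[0,1]$. Then
\[
\mathbb P(Z\in\mathcal A)+(1-\tau)\,\mathbb P(Z\text{ contains no member of }\mathcal A)\le e^{2p}e^{-\tau}.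
\]
\end{lemma}

\begin{proof}
Let $g=1$ if $Z\in\mathcal A$, let $g=1-\tau$ if $Z$ contains no member of $\mathcal A$, and let $g=0$ otherwise. Since $\mathcal A$ is an antichain, $g=0$ whenever $Z$ properly contains a member of $\mathcal A$. Along a growing chain of sets, $g$ equals $1-\tau$ up to some point, is at most $1$ at that point, and vanishes afterwards. We shall see that the worst position for that point is the first step, provided the expected length of the chain is at most $\tau$. To arrange this we freeze part of $Y$.

If $p|Y|\le\tau$, let $Y_1=Y$. Otherwise let $Y_1\subseteq Y$ have $\lfloor\tau/p\rfloor$ elements. Put $m=|Y_1|$ and $s=mp\le\tau$, and condition on $Z_0=Z\setminus Y_1$.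

Suppose first that $Z_0$ contains a member of $\mathcal A$. As $\emptyset\notin\mathcal A$, we have $Z_0\ne\emptyset$, so $Y_1\ne Y$ and $s\ge\tau-p$. Now $g>0$ forces $Z\cap Y_1=\emptyset$, so the conditional expectation of $g$ is at most $(1-p)^m\le e^{-s}\le e^{p-\tau}$.

Suppose next that $Z_0$ contains no member of $\mathcal A$. Generate $Z\cap Y_1$ as the first $i$ elements of a uniformly random ordering of $Y_1$, where $i\sim\mathrm{Bin}(m,p)$ is independent of the ordering. Let $I\ge1$ be the least index such that $Z_0$ together with the first $I$ elements contains a member of $\mathcal A$, and $I=m+1$ if there is none. Then $g=1-\tau$ if $i<I$, $g\le1$ if $i=I$, and $g=0$ if $i>I$. With $q_i=\mathbb P(\mathrm{Bin}(m,p)=i)$, the expectation of $g$ given the ordering is at most $\psi(I)=(1-\tau)\sum_{i<I}q_i+q_I$. For $1\le I\le m$,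
\[
\psi(I+1)-\psi(I)=q_{I+1}-\tau q_I\le0,\qquad\text{since}\quad\frac{q_{I+1}}{q_I}=\frac{(m-I)p}{(I+1)(1-p)}\le\frac s{2(1-p)}\le\tau .
\]
So the expectation is at most $\psi(1)=(1-\tau)q_0+q_1\le\frac1{1-p}e^{-s}(1-\tau+s)$. The function $e^{-s}(1-\tau+s)$ has derivative $e^{-s}(\tau-s)\ge0$ on $[0,\tau]$, so this is at most $e^{-\tau}/(1-p)\le e^{2p}e^{-\tau}$.
\end{proof}

\begin{proposition}\label{prop:connected}
If $F$ is connected with $r\ge3$ vertices, then $\phi(F)\le2/e^2$.
\end{proposition}

\begin{proof}
In the setting of Section~\ref{sec:expansion} we show $f\le2/e^2+o(1)$. Since $\frac14<2/e^2=0.2706\ldots$, we may assume $f\ge\frac14$. By Lemmas~\ref{lem:expansion} and~\ref{lem:small}(ii) we may then assume $0.3\le x\le2$.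

\emph{The antichain at $z_1$.} Condition on the ordering of $N(u)$ and on $W''=W'\setminus N(z_1)$. Then $Z'=W'\cap N'(z_1)$ is a $p$-random subset of $Y=N'(z_1)$. Let $\mathcal A$ be the family of sets $A\subseteq Y$ with $\{u,z_1\}\cup W''\cup A\sim F$; thus $j=1$ qualifies exactly if $Z'\in\mathcal A$. By \eqref{eq:strict}, $\mathcal A$ is an antichain, and its members have size at most $r$. Also $\emptyset\notin\mathcal A$, since $\{u,z_1\}$ is a component of $\Gamma[\{u,z_1\}\cup W'']$ and $F$ has no component $K_2$. This is where the hypothesis on $F$ enters, apart from Lemma~\ref{lem:ratio}(i).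

By \eqref{eq:budget} and Lemma~\ref{lem:small}(i), up to $o(1)$ the quantities $w,B_1,B_2,\dots$ share the budget $(1+\frac1x)w+\sum_{j\ge1}B_j\le1$. In \eqref{eq:expand} a unit of budget spent on $w$ is worth
\[
\lambda=\frac{e^{-x}}{1+1/x}=\frac{xe^{-x}}{1+x},
\]
and a unit spent on $B_2$ is worth $\pi_x(2)$. We have $\pi_x(2)\ge\lambda$ exactly if $x(1+x)\ge2$, that is $x\ge1$. This determines the two cases.

\emph{Case $0.3\le x\le1$.} Lemma~\ref{lem:antichain} gives $B_1\le e^{pr}\,\mathbb E[t_{z_1}e^{-t_{z_1}}]\le e^{pr}xe^{-x}$, because $t_{z_1}\le x\le1$. By Lemma~\ref{lem:small}(iii) with $c=1$,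
\[
f\cdot\Bigl(e^x-1+\frac{x^2}2+\frac x2\Bigr)\le\frac{x^2}2+\Bigl(x-\frac{x^2}2\Bigr)xe^{-x}+o(1).
\]
By $e^{-x}\le(1+x+\frac{x^2}2)^{-1}$ the main term on the right is at most
\[
\frac{x^2}2+\frac{x^2(2-x)}{2+2x+x^2}=\frac{x^2(6+x^2)}{2(2+2x+x^2)},
\]
and by $e^x-1\ge x+\frac{x^2}2+\frac{x^3}6$ the factor on the left is at least $\frac32x+x^2+\frac{x^3}6=\frac16x(3+x)^2$, which is bounded away from $0$. Hence
\[
f\le\frac{3x(6+x^2)}{(2+2x+x^2)(3+x)^2}+o(1)\le0.27+o(1).
\]
Indeed $(2+2x+x^2)(3+x)^2=18+30x+23x^2+8x^3+x^4$, so on $[0,1]$
\begin{align*}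
0.27\,(2+2x+x^2)(3+x)^2-3x(6+x^2)&=4.86-9.9x+6.21x^2-0.84x^3+0.27x^4\\
&\ge4.86-9.9x+5.37x^2>0,
\end{align*}
the last quadratic having discriminant $98.01-104.3928<0$.

\emph{Case $1\le x\le2$.} Here we do not use $w\le f$; we eliminate $w$ by the budget. From $(1+\frac{1-p}x)w\le1-\sum_{j\ge1}B_j$ we get
\[
e^{-x}w=\lambda w\Bigl(1+\frac{1-p}x\Bigr)+\frac{\lambda pw}x\le\lambda\Bigl(1-\sum_{j\ge1}B_j\Bigr)+p .
\]
With $v_j=\pi_x(j)-\lambda$, inequality \eqref{eq:expand} becomes
\begin{equation}\label{eq:vj}
f\le e^{pr}\Bigl(\lambda+p+\sum_{j\ge1}v_jB_j\Bigr),\qquad v_1=\frac{x^2e^{-x}}{1+x},\qquad v_2=\frac{xe^{-x}(x+2)(x-1)}{2(1+x)}\ge0 .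
\end{equation}
By Lemma~\ref{lem:poisson}(ii), $v_1\ge v_2\ge v_3\ge\cdots$. Put
\[
\tau=1-\frac{v_2}{v_1}=\frac{(2-x)(1+x)}{2x}=\frac1x+\frac12-\frac x2\in[0,1].
\]
At most one $j$ qualifies in each outcome. If $Z'\in\mathcal A$, it is $j=1$. If $Z'$ properly contains a member of $\mathcal A$, then $\rho(\{u\}\cup Z_j\cup W')>r$ for all $j\ge1$ by \eqref{eq:strict}, and no $j\ge1$ qualifies. So an index $j\ge2$ can qualify only if $Z'$ contains no member of $\mathcal A$, and it then contributes at most $v_2=(1-\tau)v_1$. Lemma~\ref{lem:weighted}, applied conditionally on the ordering and on $W''$, gives $\sum_{j\ge1}v_jB_j\le e^{2p}v_1e^{-\tau}$. Hence $f\le\Phi(x)+o(1)$ with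
\[
\Phi(x)=\lambda+v_1e^{-\tau}=\frac{xe^{-x}}{1+x}\,(1+x\eta),\qquad\eta=e^{-\tau}.
\]
At $x=2$ we have $\tau=0$ and $\Phi(2)=2/e^2$, so there is no slack, and we show that $\Phi$ is nondecreasing on $[1,2]$. Since $\eta'=\eta\,(\frac1{x^2}+\frac12)$,
\[
(\ln\Phi)'=\frac1x-1-\frac1{1+x}+\frac{\eta+x\eta'}{1+x\eta}=-\frac{x^2+x-1}{x^2+x}+\frac{\eta\,(1+\frac1x+\frac x2)}{1+x\eta}.
\]
We have $(1+\frac1x+\frac x2)(x^2+x)=1+2x+\frac32x^2+\frac12x^3$, and subtracting $x(x^2+x-1)$ leaves $1+3x+\frac{x^2}2-\frac{x^3}2$. So $(\ln\Phi)'\ge0$ if and only if $\eta y\ge1$, where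
\[
y=\frac{1+3x+\frac{x^2}2-\frac{x^3}2}{x^2+x-1},\qquad y-1=\frac{(1+x)(4-x^2)}{2(x^2+x-1)}\ge0,\qquad y+1=\frac{x(8+3x-x^2)}{2(x^2+x-1)}.
\]
For $y\ge1$ we have $\ln y\ge\frac{2(y-1)}{y+1}$, as both sides vanish at $1$ and the difference of derivatives is $\frac{(y-1)^2}{y(y+1)^2}$. Therefore
\[
\ln y\ge\frac{2(1+x)(2-x)(2+x)}{x(8+3x-x^2)}\ge\frac{(1+x)(2-x)}{2x}=\tau,
\]
where the second inequality holds because $4(2+x)\ge8+3x-x^2>0$ on $[1,2]$. So $\eta y\ge1$, and $f\le2/e^2+o(1)$.
\end{proof}

\section{Patterns with one extra edge, and the proof of Theorem~\ref{thm:pattern}}\label{sec:K2}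

For $F=C\sqcup K_2$ two things get worse: the counting constant drops to $\frac12$, and the edge $uz_1$ may now be a component of a successful sample. In exchange, once the component of $u$ is known, the rest of the sample must still produce $C$ or $K_2$, which costs a factor $2/e^2$ or $1/e$.

\begin{proposition}\label{prop:K2}
If $F=C\sqcup K_2$ with $C$ connected on at least three vertices, then $\phi(F)\le2/e^2$.
\end{proposition}

\begin{proof}
In the setting of Section~\ref{sec:expansion} we may assume $f\ge\frac14$, and then $0.15\le x\le2$ by Lemmas~\ref{lem:expansion} and~\ref{lem:small}(ii). Write $t=t_{z_1}\le x$.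

For $j\ge1$ let $R_j$ be the vertex set of the component of $u$ in $\Gamma[\{u\}\cup Z_j\cup W']$. If $j$ qualifies, then either $R_j=\{u,z_1\}$, $j=1$ and $W'\setminus R_j\sim C$, or $\Gamma[R_j]\cong C$ and $W'\setminus R_j\sim K_2$. Given $Z_j$ and $R_j$, the set $W'\setminus R_j$ is a $p$-random subset of $V(\Gamma)\setminus N[R_j]$. By Lemma~\ref{lem:basic}(i), Proposition~\ref{prop:connected} and Lemma~\ref{lem:matching}, it is $\sim C$ with probability at most $\frac2{e^2}+o(1)$ and $\sim K_2$ with probability at most $\frac1e+o(1)$. Given $z_1$, the event $R_1=\{u,z_1\}$ has probability $(1-p)^{|N'(z_1)|}\le e^{-t}$. With $c_j=\mathbb P(\Gamma[R_j]\cong C)$ we obtain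
\begin{equation}\label{eq:K2B}
B_1\le\frac2{e^2}\,\mathbb E\,e^{-t}+\frac{c_1}e+o(1),\qquad B_j\le\Bigl(\frac1e+o(1)\Bigr)c_j\quad(j\ge2).
\end{equation}
The size $|R_j|$ is strictly increasing in $j$, so $\sum_{j\ge1}c_j\le1$. Moreover, given $z_1$ and $W'\setminus N(z_1)$, the values of $W'\cap N'(z_1)$ for which $\Gamma[R_1]\cong C$ form an antichain, since adding a neighbor of $z_1$ enlarges $R_1$. It does not contain $\emptyset$, and its members have size at most $r$. Lemma~\ref{lem:antichain} gives
\begin{equation}\label{eq:K2c}
c_1\le e^{pr}\,\mathbb E\bigl[te^{-t}\bigr].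
\end{equation}

\emph{Case $0.15\le x\le1$.} The function $e^{-t}(\frac2{e^2}+\frac te)$ is maximal at $t=1-\frac2e$, with value $e^{-2+2/e}<0.2825$. So $B_1\le0.2825+o(1)$ by \eqref{eq:K2B} and \eqref{eq:K2c}, and Lemma~\ref{lem:small}(iii) with $c=\frac12$ gives
\[
f\cdot\Bigl(e^x-1+\frac{x^2}2+\frac x4\Bigr)\le\frac{x^2}2+0.2825\Bigl(x-\frac{x^2}2\Bigr)+o(1).
\]
Dividing by $x\ge0.15$ and using $e^x-1\ge x+\frac{x^2}2+\frac{x^3}6$, we get
\[
f\le\frac{0.2825+0.3588\,x}{1.25+x+x^2/6}+o(1)\le0.27+o(1),
\]
because $0.27\,(1.25+x+\frac{x^2}6)-0.2825-0.3588x=0.055-0.0888x+0.045x^2$ has discriminant $0.00788544-0.0099<0$.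

\emph{Case $1\le x\le2$.} In \eqref{eq:expand} use $w\le f$, $\pi_x(j)\le\pi_x(2)$ for $j\ge2$, the bounds \eqref{eq:K2B}, and $\sum_{j\ge2}c_j\le1-c_1$. The coefficient of $c_1$ is then $\frac1e(\pi_x(1)-\pi_x(2))\ge0$, so \eqref{eq:K2c} applies:
\[
f\cdot(1-e^{-x})\le\mathbb E\Bigl[\frac2{e^2}\pi_x(1)e^{-t}+\frac1e\bigl(\pi_x(1)-\pi_x(2)\bigr)te^{-t}\Bigr]+\frac1e\pi_x(2)+o(1).
\]
Since $\pi_x(1)-\pi_x(2)=\pi_x(1)(1-\frac x2)\le\frac12\pi_x(1)$, the bracket is at most $\frac{\pi_x(1)}{2e}\,e^{-t}(\frac4e+t)$. As $4/e>1$, the function $e^{-t}(\frac4e+t)$ is decreasing for $t\ge0$, so the bracket is at most $\frac2{e^2}\pi_x(1)$. Multiplying by $e^x$,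
\[
f\cdot(e^x-1)\le\frac2{e^2}\Bigl(x+\frac e4x^2\Bigr)+o(1).
\]
For $x\ge1$ we have $e^x-1-x\ge x^2(\frac12+\frac x6+\frac{x^2}{24})\ge\frac{17}{24}x^2>\frac e4x^2$, as $\frac{17}{24}>0.708$ and $\frac e4<0.68$. Hence $f\le2/e^2+o(1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pattern}]
The second assertion is Lemma~\ref{lem:matching}. For the first we use induction on the number of components of $F$. A connected pattern with at least two edges has at least three vertices, so Proposition~\ref{prop:connected} applies. The pattern $2K_2$ is covered by Lemma~\ref{lem:matching}, and $C\sqcup K_2$ with $C$ connected on at least three vertices by Proposition~\ref{prop:K2}. For any other disconnected $F$ and any component $C$, the graph $F-C$ is a pattern different from $K_2$. So it has at least two edges and fewer components, and $\phi(F-C)\le2/e^2$ by induction. Lemma~\ref{lem:components} completes the step.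
\end{proof}

\section{Reduction to a fixed pattern}\label{sec:reduction}

Suppose that Theorem~\ref{thm:main} is false. Then there are $\varepsilon>0$, an infinite set of integers $k$, and for each of them a graph $H=H_k$ satisfying the hypotheses of the theorem with $\mathrm{ind}(H_k)\ge\frac2{e^2}+\varepsilon$. We fix such a sequence; in this section $o(1)$ and ``for large $k$'' refer to $k\to\infty$ along it. Every subsequence has the same properties. So in order to prove that a property holds for large $k$, we may assume that it fails along a subsequence and derive a contradiction there.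

We show in four steps that most degrees of $H$ are bounded, that all degrees are $o(k)$, that most vertices are isolated, and that all but boundedly many are.

\subsection{The sample}
Choose $n=n(k)\ge k^4$ so large that $\mathrm{ind}(H';n')\le\mathrm{ind}(H')+\frac1k$ for each of the finitely many $(k-1)$-vertex graphs $H'$ and all $n'\ge n/2$. Let $G$ be an $n$-vertex graph with $\mathrm{ind}(H;G)\ge\mathrm{ind}(H)$ and $V=V(G)$. Let $v_1,\dots,v_k$ be independent uniform vertices of $G$, let $W=\{v_1,\dots,v_k\}$, and let $\mathcal E$ be the event that the $v_i$ are distinct and $G[W]\cong H$. Then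
\begin{equation}\label{eq:E}
\mathbb P(\mathcal E)\ge\Bigl(1-\frac{k^2}n\Bigr)\mathrm{ind}(H)\ge\frac2{e^2}+\varepsilon-o(1),
\end{equation}
so $\mathbb P(\mathcal E)>0.27$ for large $k$, and any bound $\mathbb P(\mathcal E)\le\frac2{e^2}+o(1)$ is a contradiction. Given $\mathcal E$, the ordering of $W$ is uniform. Hence, given $\mathcal E$, for fixed distinct indices $i_1,\dots,i_j$ the vertices $v_{i_1},\dots,v_{i_j}$ of $G[W]$ behave like $j$ uniformly random distinct vertices of $H$; we call this the \emph{symmetry principle}.

Let $d_i$ be the number of indices $i'$ with $v_{i'}$ adjacent to $v_i$. Given $v_i$, we have $d_i\sim\mathrm{Bin}(k-1,\deg_G(v_i)/n)$, and on $\mathcal E$ the number $d_i$ is the degree of $v_i$ in $G[W]$. For a tuple $X$ of vertices, $\deg_X(y)$ is the number of positions of $X$ whose vertex is adjacent to $y$, and $e(X)$ is the number of pairs of positions with adjacent vertices.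

Since $H$ has exactly $\ell$ edges, success fixes the sum of the contributions of the last few sampled vertices. By \eqref{eq:KR} this is likely only if these contributions are nearly deterministic.

\begin{lemma}\label{lem:KRstep}
Let $M\ge2^{11}C_0^2$ be an integer, $j=\lfloor M/(2^{10}C_0^2)\rfloor$, $k>M$ and $L>0$. Let $X=(v_1,\dots,v_{k-M})$ and let $Y=(y_1,\dots,y_M)$ consist of the remaining samples. Let $\mathcal E'$ be an event with $\mathbb P(\mathcal E')\ge\frac14$ on which $\sum_i\deg_X(y_i)$ lies in an interval of length $L$ that depends only on $X$. Then with probability at least $\frac1{16}$ the event $\mathcal E'$ holds and $\deg_X(y_1),\dots,\deg_X(y_j)$ lie in a common interval of length $L$.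
\end{lemma}

\begin{proof}
Given $X$, the variables $\deg_X(y_i)$ are independent and identically distributed. Let $Q_X=Q(\deg_X(y_1);L)$, computed conditionally on $X$. By \eqref{eq:KR}, $\mathbb P(\mathcal E'\mid X)\le C_0(M(1-Q_X))^{-1/2}$. Call $X$ \emph{good} if $\mathbb P(\mathcal E'\mid X)\ge\frac18$. Then $\mathbb P(\mathcal E',X\text{ good})\ge\frac14-\frac18=\frac18$. For good $X$ we have $1-Q_X\le64C_0^2/M$, so there is an interval $I_X$ of length $L$ with $\mathbb P(\deg_X(y_1)\notin I_X\mid X)\le64C_0^2/M$. By a union bound, $\mathcal E'$ holds, $X$ is good and $\deg_X(y_i)\in I_X$ for all $i\le j$ with probability at least $\frac18-j\cdot64C_0^2/M\ge\frac1{16}$.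
\end{proof}

\subsection{Most degrees are bounded}

\begin{lemma}\label{lem:step1}
For each $\xi>0$ there is $K=K(\xi)$ such that for large $k$ all but at most $\xi k$ vertices of $H$ have degree at most $K$.
\end{lemma}

\begin{proof}
Let $M,j,X,Y$ be as in Lemma~\ref{lem:KRstep}. On $\mathcal E$ we have $\sum_i\deg_X(y_i)=\ell-e(X)-e(Y)\in[\ell-e(X)-M^2,\ell-e(X)]$, so the lemma applies with $\mathcal E'=\mathcal E$ and $L=M^2$. On $\mathcal E$ the degree of $y_i$ in $G[W]$ lies between $\deg_X(y_i)$ and $\deg_X(y_i)+M$. By the symmetry principle, the degrees of $j$ random distinct vertices $h_1,\dots,h_j$ of $H$ lie within $M^2+M\le2M^2$ of each other with probability at least $\frac1{16}$. Let $\gamma$ be the largest fraction of vertices of $H$ with degrees in a common interval of length $4M^2$. Given $h_1$, each of $h_2,\dots,h_j$ must have degree within $2M^2$ of $\deg h_1$, which has probability at most $\gamma^{j-1}$. So $\gamma\ge16^{-1/(j-1)}$. Fix $M=M(\xi)$ so large that this gives $1-\gamma\le\min(\xi,\frac18)$, and let $J$ be an interval of length $4M^2$ attaining $\gamma$.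

It remains to locate $J$. A degree in the sample is binomial, and a binomial variable lies in a window of bounded length with constant probability only near the ends of its range. We have $\mathbb P(\mathcal E,\,d_k\in J)\ge\frac14\cdot\frac78\ge\frac18$, so there is a vertex $y\in V$ such that $\beta=\deg_G(y)/n$ satisfies $\mathbb P(\mathrm{Bin}(k-1,\beta)\in J)\ge\frac18$. As $J$ contains at most $4M^2+1$ integers, \eqref{eq:atom} gives $(k-1)\min(\beta,1-\beta)\le K_1:=64C_0^2(4M^2+1)^2$. Put $K=8K_1+4M^2+1$. If $\beta\le\frac12$, Markov's inequality gives $\mathbb P(\mathrm{Bin}(k-1,\beta)>8K_1)<\frac18$, so $J$ meets $[0,8K_1]$ and $J\subseteq(-\infty,K]$, which is the claim. If $\beta>\frac12$, Markov's inequality for $k-1-\mathrm{Bin}(k-1,\beta)$ shows that $J$ meets $[k-1-8K_1,k-1]$, so $J\subseteq[k-K,\infty)$. Then $2\ell\ge\frac78k(k-K)>\frac12k(k-1)$ for large $k$, contradicting $\ell\le\frac12\binom k2$.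
\end{proof}

This is the only use of the hypothesis $\ell\le\frac12\binom k2$; it selects the sparse one of two alternatives that are exchanged by complementation.

\subsection{No vertex of linear degree}

Vertices of linear degree in $H$ must come from a recognizable set $A$ of vertices of $G$, and the number of samples in $A$ is binomial. Two or more such vertices cost a factor $2/e^2$, as for $K_{2,k-2}$. A single one costs $1/e$, and a second factor $1/e$ appears unless $H$ is the star.

\begin{lemma}\label{lem:step2}
The maximum degree of $H$ satisfies $\Delta(H)=o(k)$.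
\end{lemma}

\begin{proof}
Fix $\varepsilon_0\in(0,\frac14)$ and let $K=K(\varepsilon_0/2)$ be as in Lemma~\ref{lem:step1}. A vertex of degree at least $\varepsilon_0k$ has at least $\varepsilon_0k/2$ neighbors of degree at most $K$, and at most $Kk$ edges are incident to vertices of degree at most $K$. So at most $2K/\varepsilon_0$ vertices have degree at least $\varepsilon_0k$.

We need a threshold that no degree of $H$ comes close to. Take $\lfloor2K/\varepsilon_0\rfloor+1$ equally spaced points $\theta$ in $[\frac54\varepsilon_0,\frac74\varepsilon_0]$. For large $k$ the windows $[\theta k-k^{2/3},\theta k+k^{2/3}]$ are disjoint and lie above $\varepsilon_0k$, so one of them contains no degree of $H$; fix this $\theta$. Let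
\[
A=\{v\in V:\deg_G(v)\ge\theta n\},\qquad\alpha=|A|/n,\qquad a=|\{h\in V(H):\deg_H(h)\ge\theta k\}|\le2K/\varepsilon_0 .
\]
By Hoeffding's inequality and a union bound over $i$, with probability $1-o(1)$ all $i$ satisfy $|d_i-(k-1)\deg_G(v_i)/n|\le k^{2/3}-1$, and hence $|d_i-k\deg_G(v_i)/n|\le k^{2/3}$. Suppose that this event and $\mathcal E$ hold. If $v_i\in A$, then $d_i\ge\theta k-k^{2/3}$, and as $d_i$ avoids the window, $d_i\ge\theta k$. If $v_i\notin A$, then $d_i<\theta k+k^{2/3}$, and so $d_i<\theta k$. Thus exactly $a$ samples lie in $A$, and they correspond to the vertices of $H$ of degree at least $\theta k$.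

\emph{The case $a\ge2$.} For large $k$ we have $a\le k-2$, so $\mathbb P(\mathcal E)\le\mathbb P(\mathrm{Bin}(k,\alpha)=a)+o(1)\le\frac2{e^2}+o(1)$ by Lemma~\ref{lem:binomial}, a contradiction.

\emph{The case $a=1$.} Let $c$ be the vertex of $H$ of degree at least $\theta k$, let $H'=H-c$ and $s=k-1-\deg_H(c)$. If $\alpha=0$ or $\alpha>\frac12$, then $\mathbb P(\mathcal E)\le k\alpha(1-\alpha)^{k-1}+o(1)=o(1)$. So let $0<\alpha\le\frac12$. Conditioning on which sample lies in $A$, we get
\[
\mathbb P(\mathcal E)\le k\alpha(1-\alpha)^{k-1}P^*+o(1)\le\Bigl(\frac1e+o(1)\Bigr)P^*+o(1),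
\]
where $P^*$ is the maximum over $v\in A$ of the probability that $k-1$ independent uniform vertices of $V\setminus A$ are distinct, induce a copy of $H'$, and include exactly $s$ non-neighbors of $v$. If $H'$ has an edge, then $H'\notin\{K_{k-1},\overline K_{k-1}\}$ for large $k$ by Lemma~\ref{lem:step1}. Since $|V\setminus A|\ge n/2$, the choice of $n$ and fact (A) give $P^*\le\mathrm{ind}(H';|V\setminus A|)\le\mathrm{ind}(H')+\frac1k\le\frac1e+o(1)$. If $H'$ is empty, then $s\ge1$ because $H\not\cong K_{1,k-1}$, and $s\le k-2$ because $c$ has a neighbor. The number of non-neighbors of $v$ among the $k-1$ vertices is binomial with $k-1$ trials, so $P^*\le b(k-1,s)\le\frac1e+o(1)$ by Lemma~\ref{lem:binomial}. In both cases $\mathbb P(\mathcal E)\le e^{-2}+o(1)$, a contradiction.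

So $a=0$ for large $k$, which means $\Delta(H)<\theta k<2\varepsilon_0k$. As $\varepsilon_0$ was arbitrary, the lemma follows.
\end{proof}

The star is excluded only here: for $H=K_{1,k-1}$ we have $s=0$, and the second factor is lost.

\subsection{Most vertices are isolated}

\begin{lemma}\label{lem:step3}
$H$ has $o(k)$ non-isolated vertices.
\end{lemma}

\begin{proof}
We first sharpen Lemma~\ref{lem:step1} to a single degree. Let $M,j,X,Y$ be as in Lemma~\ref{lem:KRstep}, with $M$ fixed. For every $\xi>0$ and large $k$, $M$ random distinct vertices of $H$ span an edge with probability at most $M\xi+M^2K(\xi)/(k-1)$: either one of them has degree above $K(\xi)$, or one of degree at most $K(\xi)$ is adjacent to another. So this probability is $o(1)$, and the event $\mathcal E'=\mathcal E\cap\{e(Y)=0\}$ has probability at least $\frac14$ for large $k$. On $\mathcal E'$ we have $\sum_i\deg_X(y_i)=\ell-e(X)$, and $\deg_X(y_i)$ is the degree of $y_i$ in $G[W]$. Lemma~\ref{lem:KRstep} with $L=\frac12$ and the symmetry principle show that $j$ random distinct vertices of $H$ have equal degrees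 with probability at least $\frac1{16}$. If $\gamma'$ is the largest fraction of vertices of $H$ with a common degree, then $\gamma'^{\,j-1}\ge\frac1{16}$. As $M$ is arbitrary, $\gamma'\to1$. So all but $o(k)$ vertices of $H$ have the same degree $d=d(H)$, and $d\le K(\frac12)$ for large $k$ by Lemma~\ref{lem:step1}.

Suppose $d\ge1$ along a subsequence. Then two typical vertices impose two separate binomial constraints. For random distinct $h_1,h_2\in V(H)$, with probability $1-o(1)$ both have degree $d$, they are non-adjacent, and they have no common neighbor; indeed, given $h_1$ of degree $d$, at most $d+d\Delta(H)=o(k)$ choices of $h_2$ violate the last two conditions, by Lemma~\ref{lem:step2}. Let $N_1$ be the number of $i\le k-2$ with $v_i$ adjacent to $v_{k-1}$ but not to $v_k$, and $N_2$ the number with $v_i$ adjacent to $v_k$ but not to $v_{k-1}$. By the symmetry principle, $\mathbb P(\mathcal E)\le\mathbb P(N_1=N_2=d)+o(1)$. Given $v_{k-1}$ and $v_k$, the variable $N_1$ is binomial with $k-2$ trials, and given also $N_1=d$, the variable $N_2$ is binomial with $k-2-d$ trials.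 Since $d\ge1$ is bounded, Lemma~\ref{lem:binomial} gives $\mathbb P(\mathcal E)\le b(k-2,1)\,b(k-2-d,1)+o(1)=e^{-2}+o(1)$, a contradiction. So $d=0$ for large $k$.
\end{proof}

\subsection{Boundedly many non-isolated vertices}

Let $r=r(H_k)$ be the number of non-isolated vertices of $H$. If $r\to\infty$, success fixes a large count exactly. To exploit this we introduce extra randomness in the form of fair coins, each of which chooses between an isolated and a non-isolated vertex; the count is strictly monotone in these coins, and Sperner's inequality applies.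

\begin{lemma}\label{lem:step4}
The number $r(H_k)$ is bounded.
\end{lemma}

\begin{proof}
Suppose $r\to\infty$ along a subsequence; by Lemma~\ref{lem:step3}, $r=o(k)$. Let $\delta=\frac1{100}$, $q=\lceil\delta k\rceil$ and $k'=k+q$. Take further independent uniform vertices $u_1,\dots,u_q$. For each $i\le q$ choose $v_i$ or $u_i$ by an independent fair coin. Together with $v_{q+1},\dots,v_k$ this gives $k$ independent uniform vertices; let $W^*$ be their set, and call it a \emph{success} if they are distinct and $G[W^*]\cong H$. Success has probability $\mathbb P(\mathcal E)$. The $k'$ positions consist of $q$ \emph{pairs} $\{v_i,u_i\}$ and $k-q$ \emph{fixed} positions.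

All $k'$ vertices are distinct with probability at least $1-k'^2/n=1-o(1)$. Condition on this and on their set $U$; then the assignment of $U$ to the positions is uniformly random. We bound the conditional probability of success by $12\delta+o(1)$, uniformly in $U$. Let $\Gamma=G[U]$, let $T$ be its set of non-isolated vertices, $R=|T|$, and for each $v\in T$ fix a neighbor $g(v)\in T$. Success implies $\rho(W^*)=r$, so we may assume $R\ge r$.

\emph{Case $R\ge k'/2$.} Here too many non-isolated vertices survive. For large $k$ we have $r\le R/2$. The set $W^*$ is a uniform $k$-subset of $U$, and $\rho(W^*)$ is at least the number of $v\in T$ with $v,g(v)\in W^*$. So success requires at least $R/2$ vertices $v\in T$ with $v\notin W^*$ or $g(v)\notin W^*$. Their expected number is at most $2qR/k'$, and Markov's inequality bounds the success probability by $4q/k'\le4\delta+o(1)$.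

\emph{Case $r\le R<k'/2$.} Let $I=k'-R>k'/2$ be the number of isolated vertices of $\Gamma$. Let $m_1$ be the number of $v\in T$ that are placed in a pair whose other vertex is isolated in $\Gamma$, and let $m_2$ be the number of these for which $g(v)$ also lies in a pair. Then
\[
\mu:=\mathbb E\,m_1=R\cdot\frac{2q}{k'}\cdot\frac I{k'-1}\ge\frac{\delta r}2\to\infty,
\]
as $2q/k'\ge\delta$. Two distinct vertices $v,v'\in T$ are both counted in $m_1$ with probability $\frac{2q(2q-2)}{k'(k'-1)}\cdot\frac{I(I-1)}{(k'-2)(k'-3)}$, which is at most $\frac{k'(k'-1)}{(k'-2)(k'-3)}=1+O(\frac1k)$ times the product of the single probabilities. So $\mathrm{Var}(m_1)\le\mu+O(\frac1k)\mu^2$, and Chebyshev's inequality gives $\mathbb P(m_1<\mu/2)\le4/\mu+O(\frac1k)=o(1)$. Given the position of $v$ and its isolated partner, the vertex $g(v)$, which is neither of the two, is uniform on the other $k'-2$ positions. So $\mathbb E\,m_2=\frac{2q-2}{k'-2}\mu\le3\delta\mu$, and $\mathbb P(m_2\ge\mu/4)\le12\delta$ by Markov's inequality.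

Hence, with probability at least $1-12\delta-o(1)$, there are $m=m_1-m_2\ge\mu/4$ distinct pairs $\{v,z\}$ with $z$ isolated in $\Gamma$, $v\in T$, and $g(v)$ in a fixed position. Condition on such an assignment and on the coins of all other pairs. Switching one of the $m$ coins from $z$ to $v$ strictly increases $\rho(W^*)$: removing $z$ changes nothing, and adding $v$ increases $\rho$ by \eqref{eq:strict}, since $g(v)\in W^*$. So the coin patterns with $\rho(W^*)=r$ form an antichain of subsets of an $m$-element set, and by Sperner's inequality and \eqref{eq:atom} the success probability is at most $\binom m{\lfloor m/2\rfloor}2^{-m}\le C_0\sqrt{2/m}=o(1)$.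

Altogether $\mathbb P(\mathcal E)\le12\delta+o(1)<0.13$ for large $k$, which contradicts \eqref{eq:E}.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:step4} there are only finitely many possibilities for the non-isolated part of $H_k$. So along a subsequence $H_k=F\sqcup(k-r)K_1$ for a fixed pattern $F$, and $F$ has $\ell\ge2$ edges; this is where that hypothesis is needed, since $\phi(K_2)=1/e$ by Remark~\ref{rem:sharp}. Lemma~\ref{lem:transfer} and Theorem~\ref{thm:pattern} give
\[
\frac2{e^2}+\varepsilon\le\limsup\,\mathrm{ind}(H_k)\le\phi(F)\le\frac2{e^2},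
\]
a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Rogozin}
Rogozin, 1961.

\bibitem{Ueltzen}
Richard Ueltzen, \emph{Characterizing graphs with high inducibility}, arXiv:2411.17362 (2024).

\end{thebibliography}
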